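\title{Finite rank completely positive maps and the distance to the identity of a von Neumann algebra}

\begin{abstract}
A von Neumann algebra is injective when its identity map is a point-weak$^*$ limit of normal, finite rank, unital completely positive maps. Allowing an error $\varepsilon$ in this approximation, measured either on the algebra or on all its matrix amplifications, leads to the $\varepsilon$-separation property and the matrix $\varepsilon$-separation property. We prove that for every von Neumann algebra and every $\varepsilon\in(0,2)$ both properties are equivalent to non-injectivity, and that the constant $2$ is optimal. The proof gives a criterion of independent form: $M$ is injective if and only if some point-weak$^*$ limit $\Phi$ of a bounded net of finite rank completely positive maps satisfies $p\Phi(p)p\ge\delta p$ for all projections $p$ and some $\delta>0$.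
\end{abstract}

\section{Introduction}

Let $M$ be a von Neumann algebra with predual $M_*$; all von Neumann algebras in this paper are nonzero. A net of linear maps $\Phi_\lambda\colon M\to M$ converges to $\Phi$ in the \emph{point-weak$^*$ topology} if $\langle\Phi_\lambda(x),\omega\rangle\to\langle\Phi(x),\omega\rangle$ for all $x\in M$ and $\omega\in M_*$. We write $\mathbb{M}_n$ for the algebra of complex $n\times n$ matrices, $T^{(n)}=T\otimes\mathrm{id}$ for the entrywise action of a linear map $T$ on $M\otimes\mathbb{M}_n=\mathbb{M}_n(M)$, and $\|T\|_{cb}=\sup_n\|T^{(n)}\|$. The map $T$ is completely positive (CP) if every $T^{(n)}$ is positive, and UCP if moreover $T(1)=1$. We call $M$ \emph{injective} if it has the $w^*$-CPAP: there is a net of normal, finite rank UCP maps on $M$ converging to the identity in the point-weak$^*$ topology.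

\begin{definition}\label{def:sep}
Let $\varepsilon>0$. The algebra $M$ has the \emph{$\varepsilon$-separation property} if there is no net $(\Phi_\lambda)$ of normal, finite rank UCP maps on $M$ such that
\[
\limsup_\lambda|\langle x-\Phi_\lambda(x),\omega\rangle|\le\varepsilon
\]
for all $x\in M$ and $\omega\in M_*$ with $\|x\|=\|\omega\|=1$. It has the \emph{matrix $\varepsilon$-separation property} if there is no such net with
\[
\limsup_\lambda|\langle x-\Phi_\lambda^{(n)}(x),\omega\rangle|\le\varepsilon
\]
for all $n\in\mathbb{N}$ and all $x\in\mathbb{M}_n(M)$, $\omega\in\mathbb{M}_n(M)_*$ with $\|x\|=\|\omega\|=1$.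
\end{definition}

The problem, which comes from the paper of Krajczok and Skalski \cite{KS}, is to answer the following two questions for every $M$ and every $\varepsilon\in(0,1)$.
\begin{itemize}
\item[(Q1)] Is $\varepsilon$-separation equivalent to matrix $\varepsilon$-separation?
\item[(Q2)] Is matrix $\varepsilon$-separation equivalent to non-injectivity?
\end{itemize}

Both properties measure a distance. Balls in the space of bounded maps $M\to M$ are point-weak$^*$ compact, by the theorems of Tychonoff and Banach--Alaoglu. So a bounded net $(\Phi_\lambda)$ has a subnet converging to some $\Phi$; weak$^*$ convergence in $\mathbb{M}_n(M)$ is entrywise, and therefore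
\begin{equation}\label{eq:limit}
|\langle x-\Phi^{(n)}(x),\omega\rangle|\le\limsup_\lambda|\langle x-\Phi_\lambda^{(n)}(x),\omega\rangle|
\qquad(x\in\mathbb{M}_n(M),\ \omega\in\mathbb{M}_n(M)_*),
\end{equation}
with equality if the whole net converges. Let $\mathcal{U}(M)$ be the point-weak$^*$ closure of the set of normal finite rank UCP maps. By \eqref{eq:limit}, $\varepsilon$-separation fails exactly when some $\Phi\in\mathcal{U}(M)$ has $\|\mathrm{id}-\Phi\|\le\varepsilon$, and matrix $\varepsilon$-separation fails exactly when some $\Phi\in\mathcal{U}(M)$ has $\|\mathrm{id}-\Phi\|_{cb}\le\varepsilon$, while injectivity means $\mathrm{id}\in\mathcal{U}(M)$. If $\varepsilon$-separation fails for \emph{every} $\varepsilon>0$, the compact sets $\{\Phi\in\mathcal{U}(M):\|\mathrm{id}-\Phi\|\le\varepsilon\}$ are nonempty and decrease with $\varepsilon$, so their intersection contains $\mathrm{id}$ and $M$ is injective. The questions ask whether a \emph{single} $\varepsilon$ suffices, that is, whether the distance from $\mathrm{id}$ to $\mathcal{U}(M)$ has a gap above $0$.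

For $\varepsilon<1$ there is a reason to expect this: $\Phi$ is invertible by a Neumann series, and if $\Phi_\lambda\to\Phi$, then the finite rank maps $\Phi_\lambda\circ\Phi^{-1}$ converge to the identity. But these maps have no reason to be positive, so this alone does not give the $w^*$-CPAP. For (Q1) there is a second obstacle: a given map can be much closer to the identity in norm than in cb-norm.

\begin{example}\label{ex:M2}
Let $\tau$ be the normalized trace on $\mathbb{M}_2$, let $E(x)=\tau(x)1$, and let $\Phi_t=(1-t)\,\mathrm{id}+tE$ for $0\le t\le1$, so that $\mathrm{id}-\Phi_t=t(\mathrm{id}-E)$. If $u$ is a unitary with eigenvalues $\alpha,\beta$, then $u-E(u)$ is normal with eigenvalues $\pm(\alpha-\beta)/2$. Every contraction in $\mathbb{M}_2$ is the average of two unitaries, so $\|\mathrm{id}-E\|=1$. On the other hand, $P=\frac12\sum_{i,j}e_{ij}\otimes e_{ij}$ is a rank one projection with $E^{(2)}(P)=\frac14\cdot1$, so the unitary $x=2P-1$ has $x-E^{(2)}(x)=2P-\frac12$, of norm $\frac32$. For $t=\frac34$ we get $\|\mathrm{id}-\Phi_t\|=\frac34$ and $\|\mathrm{id}-\Phi_t\|_{cb}\ge\frac98$.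
\end{example}

So an answer to (Q1) has to change the map. Both answers are nevertheless positive, and the gap is as large as it can be: the distance from $\mathrm{id}$ to $\mathcal{U}(M)$ is either $0$ or $2$, in either norm.

\begin{theorem}\label{thm:main}
Let $M$ be a von Neumann algebra.
\begin{itemize}
\item[(a)] For every $\varepsilon\in(0,2)$ the following are equivalent: {\rm(i)} $M$ has the $\varepsilon$-separation property; {\rm(ii)} $M$ has the matrix $\varepsilon$-separation property; {\rm(iii)} $M$ is not injective.
\item[(b)] For $\varepsilon\ge2$ both separation properties fail.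
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:sup}
If $M$ is not injective, then for every net $(\Phi_\lambda)$ of finite rank UCP maps on $M$, normal or not,
\[
\sup\Big\{\limsup_\lambda|\langle x-\Phi_\lambda(x),\omega\rangle| : x\in M,\ \omega\in M_*,\ \|x\|=\|\omega\|=1\Big\}=2,
\]
and the supremum is still $2$ when $x$ ranges over self-adjoint unitaries only.
\end{theorem}

Both theorems follow from a criterion in which neither unitality nor normality appears.

\begin{theorem}\label{thm:crit}
A von Neumann algebra $M$ is injective if and only if there are $\delta>0$ and a point-weak$^*$ limit $\Phi$ of a bounded net of finite rank CP maps on $M$ such that $p\Phi(p)p\ge\delta p$ for all projections $p\in M$.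
\end{theorem}

The proof has three stages. In Section~\ref{sec:cb} we leave the approximating maps alone and use a different description of injectivity: boundedness of the multiplication map $x\otimes y\mapsto xy$ on $M\otimes_{\min}M'$. Finite rank and positivity make $x\otimes y\mapsto\Phi(x)y$ bounded, and the Neumann series, which now needs only a cb-norm estimate, removes $\Phi$. In Sections~\ref{sec:avg}--\ref{sec:finite} we treat $\|\mathrm{id}-\Phi\|<1$ by averaging over unitaries, which extracts from $\Phi$ a multiple of the identity. In Section~\ref{sec:corner} we pass from the constant $1$ to the constant $2$ by finding a corner $qMq$ on which a multiple of $q\Phi(\cdot)q$ is as close to the identity as we like.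

\section{Background and permanence properties}\label{sec:prelim}

Inner products are linear in the first variable. We use the following textbook facts.

\emph{Completely positive maps.} A CP map $\Theta$ on a unital $C^*$-algebra $A$ has $\|\Theta\|_{cb}=\|\Theta\|=\|\Theta(1)\|$. If $\Theta\colon A\to B(H)$ is CP, Stinespring's theorem gives a unital $*$-representation $\rho\colon A\to B(K)$ and a bounded $V\colon H\to K$ with $\Theta=V^*\rho(\cdot)V$ and with $\rho(A)VH$ spanning a dense subspace of $K$. If $A\subset B$ is a unital inclusion of $C^*$-algebras, Arveson's theorem extends every UCP map $A\to B(H)$ to a UCP map $B\to B(H)$. If a UCP map $\Theta$ on $B$ is multiplicative on a $C^*$-subalgebra $D$, then $D$ lies in the multiplicative domain: $\Theta(bd)=\Theta(b)\Theta(d)$ and $\Theta(db)=\Theta(d)\Theta(b)$ for $b\in B$, $d\in D$. A norm one projection of $B$ onto a $C^*$-subalgebra containing the unit is UCP.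

\emph{The minimal tensor product.} For $C^*$-algebras $A\subset B(H)$ and $B\subset B(K)$, the norm $\|\cdot\|_{\min}$ on the algebraic tensor product $A\odot B$ is the one inherited from $B(H\otimes K)$, and $A\otimes_{\min}B$ is the completion. The norm does not depend on the faithful representations, so the tensor product of two injective $*$-homomorphisms is isometric. For a completely bounded $S\colon A\to A$ and for $\varphi\in A^*$, the maps $S\otimes\mathrm{id}$ and $\varphi\otimes\mathrm{id}$ are bounded by $\|S\|_{cb}$ and $\|\varphi\|$. Also $\mathbb{M}_n(A\otimes_{\min}B)=\mathbb{M}_n(A)\otimes_{\min}B$.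

\emph{Von Neumann algebras.} There is a central projection $f\in M$ such that $Mf$ is finite or zero and $M(1-f)$ is properly infinite or zero. A properly infinite algebra contains two isometries with orthogonal ranges. A finite algebra has a normal tracial state. A normal positive functional $\psi$ has a support $z$, the smallest projection with $\psi(1-z)=0$; it satisfies $\psi(x)=\psi(zxz)$, and $\psi$ is faithful on $zMz$. If $\psi$ is a trace, then $uzu^*=z$ for all unitaries $u$, so $z$ is central. If $q$ is a projection with central support $z$ and $0\ne e\le z$ is a projection, then $eMq\ne0$. If $\tau$ is a faithful normal tracial state, $M$ acts on $L^2(M,\tau)$ by left multiplication with cyclic vector $\Omega$, the map $J\colon x\Omega\mapsto x^*\Omega$ is a conjugate linear isometric involution, $Jy^*J$ is right multiplication by $y$, and $M'=JMJ$.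

The one deep result we use is the following.

\begin{theorem}[\cite{Connes,CE,EL}; \cite{Wassermann} without separability assumptions]\label{thm:proj}
Let $M\subset B(H)$ be a von Neumann algebra. Then $M$ has the $w^*$-CPAP if and only if there is a norm one projection $B(H)\to M$. The latter condition does not depend on the faithful normal representation.
\end{theorem}

The operations applied to $\Phi$ below (averaging, compressing, rescaling, passing to limits) destroy unitality, and limits destroy normality and finite rank. We therefore work in a class that is stable under all of them.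

\begin{definition}\label{def:F}
For $C>0$ let $F_C(M)$ be the point-weak$^*$ closure of the set of finite rank CP maps $\Phi\colon M\to M$ with $\|\Phi(1)\|\le C$; normality is not required. Let $F(M)=\bigcup_{C>0}F_C(M)$.
\end{definition}

Thus $F(M)$ is the set of maps allowed in Theorem~\ref{thm:crit}. The set $F_C(M)$ is a closed subset of a ball, hence point-weak$^*$ compact, and its elements are CP of norm at most $C$ because positive cones and balls are weak$^*$ closed. Clearly $F(M)$ is stable under positive scalars. For a nonzero projection $q\in M$ let $\Phi_q\colon qMq\to qMq$, $\Phi_q(x)=q\Phi(x)q$. Then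
\begin{equation}\label{eq:compress}
\Phi\in F_C(M)\ \Longrightarrow\ \Phi_q\in F_C(qMq)\quad\text{and}\quad\|\mathrm{id}-\Phi_q\|\le\|\mathrm{id}-\Phi\|.
\end{equation}
Indeed, $\Phi\mapsto\Phi_q$ is point-weak$^*$ continuous, preserves finite rank and complete positivity, and does not increase the norm; and $x-\Phi_q(x)=q(x-\Phi(x))q$ for $x\in qMq$.

Our arguments will often produce injectivity only for a piece of $M$. The next lemma reassembles the pieces.

\begin{lemma}\label{lem:perm}
Let $M\subset B(H)$ be a von Neumann algebra.
\begin{itemize}
\item[(a)] If $1=\sum_iz_i$ with nonzero central projections $z_i$ and every $Mz_i$ is injective, then $M$ is injective.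
\item[(b)] If $q\in M$ is a nonzero projection with central support $z$ and $qMq$ is injective, then $Mz$ is injective.
\end{itemize}
\end{lemma}

\begin{proof}
We use Theorem~\ref{thm:proj} in both directions.

(a) Let $E_i\colon B(z_iH)\to Mz_i$ be norm one projections. For $a\in B(H)$ the operators $E_i(z_iaz_i)$ act on mutually orthogonal subspaces and have norm at most $\|a\|$, so $E(a)=\sum_iE_i(z_iaz_i)$ converges strongly to an element of $M$ of norm at most $\|a\|$. For $a\in M$ we get $E(a)=\sum_iaz_i=a$.

(b) Take a maximal family of nonzero partial isometries $v_i\in M$, $i\in I$, with $v_i^*v_i\le q$ and with mutually orthogonal ranges $v_iv_i^*\le z$. If $e=z-\sum_iv_iv_i^*$ were nonzero, the polar decomposition of a nonzero element of $eMq$ would enlarge the family. So $\sum_iv_iv_i^*=z$, and $W\colon zH\to\ell^2(I)\otimes qH$, $Wh=\sum_i\delta_i\otimes v_i^*h$, is an isometry. For $a\in B(zH)$ the operator $WaW^*$ has matrix entries $v_i^*av_j\in B(qH)$.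

Let $E_q\colon B(qH)\to qMq$ be a norm one projection; it is UCP, so its amplifications are contractive. Each finite submatrix of $T(a)=[E_q(v_i^*av_j)]_{i,j\in I}$ is the image under such an amplification of a compression of $WaW^*$, and so has norm at most $\|a\|$. Hence $T(a)$ is a bounded operator of norm at most $\|a\|$. Put $E(a)=W^*T(a)W$. It is the weak limit, over finite sets $I_0\subset I$, of the sums $\sum_{i,j\in I_0}v_iE_q(v_i^*av_j)v_j^*\in Mz$, so $E(a)\in Mz$. If $a\in Mz$, then $v_i^*av_j\in qMq$, so $T(a)=WaW^*$ and $E(a)=a$.
\end{proof}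

\section{The completely bounded case}\label{sec:cb}

The difficulty noted in the introduction is that $\Phi^{-1}$ is not positive. The following criterion (Lance's trick) asks only for the boundedness of one linear map, and boundedness survives composition with $\Phi^{-1}$.

\begin{lemma}\label{lem:lance}
Let $M\subset B(H)$. If the multiplication map $x\otimes y\mapsto xy$ on $M\odot M'$ is bounded for $\|\cdot\|_{\min}$, then $M$ is injective.
\end{lemma}

\begin{proof}
Since $M$ and $M'$ commute, the map is a unital $*$-homomorphism, and it extends to a unital $*$-homomorphism $P\colon M\otimes_{\min}M'\to B(H)$. By Arveson's theorem $P$ extends to a UCP map $\tilde P$ on $B(H)\otimes_{\min}M'$. The subalgebra $1\otimes M'$ lies in the multiplicative domain of $\tilde P$, so for $a\in B(H)$ and $y\in M'$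
\[
\tilde P(a\otimes1)\,y=\tilde P(a\otimes y)=y\,\tilde P(a\otimes1).
\]
Thus $E(a)=\tilde P(a\otimes1)$ lies in $M''=M$, and $E$ is a contraction with $E|_M=\mathrm{id}$. Apply Theorem~\ref{thm:proj}.
\end{proof}

A map in $F(M)$ gives a twisted multiplication map for free.

\begin{lemma}\label{lem:theta}
Let $M\subset B(H)$ and $\Phi\in F(M)$. There is a CP map $\Theta\colon M\otimes_{\min}M'\to B(H)$ with $\Theta(x\otimes y)=\Phi(x)y$ for $x\in M$, $y\in M'$.
\end{lemma}

\begin{proof}
Let first $\Phi$ have finite rank. Choosing a basis $a_1,\dots,a_d$ of its range, we write $\Phi=\sum_i\varphi_i(\cdot)a_i$ with $\varphi_i\in M^*$. The formula $\Theta(t)=\sum_ia_i\,(\varphi_i\otimes\mathrm{id})(t)$ defines a bounded map on $M\otimes_{\min}M'$ with $\Theta(x\otimes y)=\Phi(x)y$. The bound obtained this way depends on the decomposition; positivity will replace it by $\|\Phi(1)\|$.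

Let $t=\sum_{k=1}^Nx_k\otimes y_k$. The matrix $[x_k^*x_l]$ is positive in $\mathbb{M}_N(M)$, so $[\Phi(x_k^*x_l)]=b^*b$ for some $b=[b_{mk}]\in\mathbb{M}_N(M)$, that is, $\Phi(x_k^*x_l)=\sum_mb_{mk}^*b_{ml}$. Since $y_k^*$ commutes with $M$,
\[
\Theta(t^*t)=\sum_{k,l}\Phi(x_k^*x_l)\,y_k^*y_l=\sum_m\Big(\sum_kb_{mk}y_k\Big)^*\Big(\sum_lb_{ml}y_l\Big)\ge0.
\]
The elements $t^*t$ with $t\in M\odot M'$ are dense in the positive cone, so $\Theta$ is positive. The algebra $\mathbb{M}_n(M)$ on $H^n$ has commutant $M'$ acting diagonally, the map $\Phi^{(n)}$ is finite rank and CP, and the map attached to it on $\mathbb{M}_n(M)\otimes_{\min}M'$ is $\Theta^{(n)}$. So each $\Theta^{(n)}$ is positive, $\Theta$ is CP, and $\|\Theta\|=\|\Theta(1\otimes1)\|=\|\Phi(1)\|$.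

In general, let $\Phi_\lambda\to\Phi$ with $\Phi_\lambda$ finite rank CP and $\|\Phi_\lambda(1)\|\le C$. The maps $\Theta_\lambda$ have norm at most $C$, and $\Theta_\lambda(x\otimes y)=\Phi_\lambda(x)y\to\Phi(x)y$ in the weak$^*$ topology of $B(H)$. A uniformly bounded net that converges point-weak$^*$ on the dense subspace $M\odot M'$ converges point-weak$^*$ everywhere, and the limit $\Theta$ is CP.
\end{proof}

This is the only place where finite rank is used. It cannot be omitted: for $\Phi=\mathrm{id}$ the conclusion is the hypothesis of Lemma~\ref{lem:lance}.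

\begin{proposition}\label{prop:cb}
If $\Phi\in F(M)$ and $\|\mathrm{id}-\Phi\|_{cb}<1$, then $M$ is injective.
\end{proposition}

\begin{proof}
Let $M\subset B(H)$. The series $S=\sum_{k\ge0}(\mathrm{id}-\Phi)^k$ converges in cb-norm, and $\Phi\circ S=\mathrm{id}$. Since $S$ is completely bounded, $S\otimes\mathrm{id}$ is bounded on $M\otimes_{\min}M'$. With $\Theta$ from Lemma~\ref{lem:theta}, the bounded map $\Theta\circ(S\otimes\mathrm{id})$ sends $x\otimes y$ to $\Phi(S(x))y=xy$. Apply Lemma~\ref{lem:lance}.
\end{proof}

Since $\mathcal{U}(M)\subset F_1(M)$, the proposition shows that failure of matrix $\varepsilon$-separation with $\varepsilon<1$ implies injectivity; this is the nontrivial half of (Q2).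

\section{Averaging over unitaries}\label{sec:avg}

If we know only $\|\mathrm{id}-\Phi\|<1$, then $S$ is bounded but we have no control of $S\otimes\mathrm{id}$. The remedy is to replace $\Phi$ by a map that commutes with left and right multiplication by many elements.

\begin{lemma}\label{lem:avg}
Let $G$ be a finite group of unitaries in $M$, let $\Phi\in F_C(M)$, and put
\[
\Phi^G(x)=|G|^{-2}\sum_{u,v\in G}u\,\Phi(u^*xv)\,v^*.
\]
Then $\Phi^G\in F_C(M)$, $\|\mathrm{id}-\Phi^G\|\le\|\mathrm{id}-\Phi\|$, and $\Phi^G(axb)=a\Phi^G(x)b$ for all $x\in M$ and $a,b\in\operatorname{span}G$.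
\end{lemma}

\begin{proof}
Let $R=(v)_{v\in G}$ be the row with entries the elements of $G$, and $N=|G|$. Then $R^*xR=[u^*xv]_{u,v}$ and $R[a_{uv}]R^*=\sum_{u,v}ua_{uv}v^*$, so $\Phi^G(x)=N^{-2}R\,\Phi^{(N)}(R^*xR)\,R^*$ is CP whenever $\Phi$ is. As an average, $\Phi^G$ has norm at most $\|\Phi\|$. The operation $\Phi\mapsto\Phi^G$ preserves finite rank and is point-weak$^*$ continuous, so it maps $F_C(M)$ to itself. Next, $\Phi^G(x)-x$ is the average of the elements $u\big(\Phi(u^*xv)-u^*xv\big)v^*$, each of norm at most $\|\mathrm{id}-\Phi\|\,\|x\|$. Finally, for $g\in G$ the substitution $u=gu'$ gives $\Phi^G(gx)=g\Phi^G(x)$, and the substitution $v=g^{-1}v'$ gives $\Phi^G(xg)=\Phi^G(x)g$; the rest is linearity.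
\end{proof}

The effect is best seen on $M=\mathbb{M}_n$. Let $\Gamma_n\subset\mathbb{M}_n$ be the group of signed permutation matrices $\sum_is_ie_{\sigma(i)i}$, with $s_i=\pm1$ and $\sigma\in S_n$. It spans $\mathbb{M}_n$: if $d_i$ changes the sign of the $i$th coordinate and $t_{ij}$ is the transposition matrix, then
\begin{equation}\label{eq:units}
e_{ii}=\tfrac12(1-d_i),\qquad e_{ij}=e_{ii}t_{ij}\quad(i\ne j),
\end{equation}
and the span of a group is an algebra.

\begin{example}\label{ex:kraus}
Let $\tau$ be the normalized trace on $\mathbb{M}_n$ and let $\Phi(x)=\sum_{k=1}^ma_k^*xa_k$. For $a\in\mathbb{M}_n$ the average of $vav^*$ over $v\in\Gamma_n$ commutes with $\Gamma_n$, so it is a scalar, and it has the trace of $a$; it equals $\tau(a)1$. Hence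
\[
\Phi^{\Gamma_n}(x)=\sum_k|\Gamma_n|^{-2}\sum_{u,v}(ua_k^*u^*)\,x\,(va_kv^*)=c\,x,\qquad c=\sum_k|\tau(a_k)|^2 .
\]
The average keeps the component of $\Phi$ along the identity and discards the rest. If $\|\mathrm{id}-\Phi\|\le\varepsilon<1$, Lemma~\ref{lem:avg} gives $|1-c|\le\varepsilon$. So $c>0$, and $\mathrm{id}-\Phi^{\Gamma_n}=(1-c)\,\mathrm{id}$ has cb-norm at most $\varepsilon$.

In Example~\ref{ex:M2}, $E(x)=\frac12\sum_{i,j}e_{ij}^*xe_{ij}$, so $c=\frac12\cdot2\cdot\frac14=\frac14$ and $\Phi_t^{\Gamma_2}=(1-\frac34t)\,\mathrm{id}$. This map is not unital, which is why $F(M)$ contains non-unital maps. Averaging with $u=v$ would keep unitality but gain nothing, since $uE(u^*xu)u^*=E(x)$.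
\end{example}

In a general $M$ we cannot average over a finite group that spans the algebra. If $M$ is properly infinite, it contains copies of $\mathbb{M}_n$ for all $n$ with corners isomorphic to $M$, and averaging over $\Gamma_n$ turns a norm estimate into an estimate at matrix level $n$. If $M$ is finite, the trace provides a Hilbert space in which a fixed vector for the whole unitary group replaces the average.

\section{Properly infinite algebras}\label{sec:infinite}

\begin{lemma}\label{lem:infinite}
If $M$ is properly infinite, $\Phi\in F(M)$ and $\|\mathrm{id}-\Phi\|\le\varepsilon<1$, then $M$ is injective.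
\end{lemma}

\begin{proof}
Let $\Phi\in F_C(M)$. Let $s,t\in M$ be isometries with $s^*t=0$ and put $w_i=t^{i-1}s$ for $i\ge1$. Then $w_i^*w_j=\delta_{ij}1$, so the elements $e_{ij}=w_iw_j^*$ are matrix units. Let $N=e_{11}Me_{11}$; the map $x\mapsto w_1xw_1^*$ is an isomorphism of $M$ onto $N$. This is where proper infiniteness is used.

Fix $n$ and let $f_n=\sum_{i\le n}e_{ii}$. The map $[g_{ij}]\mapsto\sum_{i,j\le n}g_{ij}e_{ij}+(1-f_n)$ is an isomorphism of $\Gamma_n$ onto a finite group $G_n$ of unitaries in $M$. The formulas \eqref{eq:units} hold in $M$ for the images of $d_i$ and $t_{ij}$, because the term $1-f_n$ cancels in the first and is killed by $e_{ii}$ in the second. So $\operatorname{span}G_n$ contains all $e_{ij}$ with $i,j\le n$. Let $\Phi_n=\Phi^{G_n}$ and let $\Psi_n=(\Phi_n)_{e_{11}}\in F_C(N)$ be its compression as in \eqref{eq:compress}. For $a\in N$ the bimodule property gives $\Phi_n(a)=e_{11}\Phi_n(a)e_{11}=\Psi_n(a)$, and for $[a_{ij}]\in\mathbb{M}_n(N)$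
\[
\Phi_n\Big(\sum_{i,j\le n}e_{i1}a_{ij}e_{1j}\Big)=\sum_{i,j\le n}e_{i1}\Psi_n(a_{ij})e_{1j}.
\]
The map $[a_{ij}]\mapsto\sum e_{i1}a_{ij}e_{1j}$ is a $*$-isomorphism $\mathbb{M}_n(N)\to f_nMf_n$, and the identity says that it carries $\Psi_n^{(n)}$ to the restriction of $\Phi_n$. By Lemma~\ref{lem:avg}, $\|(\mathrm{id}-\Psi_n)^{(n)}\|\le\varepsilon$, and hence $\|(\mathrm{id}-\Psi_n)^{(m)}\|\le\varepsilon$ for all $m\le n$.

By compactness a subnet of the sequence $(\Psi_n)$ converges to some $\Psi\in F_C(N)$. For fixed $m$, inequality \eqref{eq:limit} gives $\|(\mathrm{id}-\Psi)^{(m)}\|\le\varepsilon$. Thus $\|\mathrm{id}-\Psi\|_{cb}\le\varepsilon<1$, the algebra $N$ is injective by Proposition~\ref{prop:cb}, and so is $M\cong N$.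
\end{proof}

\section{Finite algebras}\label{sec:finite}

We first translate Example~\ref{ex:kraus} into Hilbert space terms. Let $M=\mathbb{M}_n$ act on $H=L^2(M,\tau)$, let $K=H\otimes\mathbb{C}^m$, $Vh=\sum_ka_kh\otimes\delta_k$ and $\rho(x\otimes y)=xy\otimes1$. Then $V^*\rho(x\otimes y)V=\Phi(x)y$, so $(\rho,V)$ dilates the map $\Theta$ of Lemma~\ref{lem:theta}. The unitary $W_u=\rho(u\otimes JuJ)$ acts by $a\Omega\otimes\delta_k\mapsto uau^*\Omega\otimes\delta_k$, and the average of $W_uV\Omega$ over $\Gamma_n$ is
\[
\eta=\Omega\otimes\sum_k\tau(a_k)\delta_k,\qquad\|\eta\|^2=c.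
\]
When $c>0$, the vector $\eta$ generates inside $K$ a copy of $L^2(M,\tau)$ on which $\rho(x\otimes y)$ acts as $xy$. In general, a copy of this kind bounds the multiplication map by the minimal norm, because $\rho$ is a representation of $M\otimes_{\min}M'$. The proof below finds such a copy for a central summand of $M$.

\begin{lemma}\label{lem:finite}
Let $M$ have a faithful normal tracial state $\tau$, and let $\Phi\in F(M)$ satisfy $\|\mathrm{id}-\Phi\|\le\varepsilon<1$. Then there is a nonzero central projection $z$ such that $Mz$ is injective.
\end{lemma}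

\begin{proof}
Let $M$ act on $H=L^2(M,\tau)$, let $\Theta$ be the map of Lemma~\ref{lem:theta}, and let $\Theta=V^*\rho(\cdot)V$ be its Stinespring dilation on $K$. Put $\lambda(x)=\rho(x\otimes1)$ and $r(y)=\rho(1\otimes y)$; these are commuting representations of $M$ and $M'$.

\emph{The representation $r$ is normal.} Since $\Phi$ is not assumed normal, we know nothing about the normality of $\lambda$; but $\Theta(x\otimes y)=\Phi(x)y$ is normal in $y$. For $k=\rho(x\otimes y)Vh$ and $k_2=\rho(x_2\otimes y_2)Vh_2$,
\[
\langle r(y')k,k_2\rangle=\langle\Phi(x_2^*x)\,y_2^*y'y\,h,h_2\rangle,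
\]
which is a normal functional of $y'\in M'$. Such vectors span a dense subspace of $K$, and norm limits of normal functionals are normal. So all functionals $y'\mapsto\langle r(y')k,k_2\rangle$ with $k,k_2\in K$ are normal.

\emph{A fixed vector.} Let $\xi=V\Omega$. The map $u\mapsto JuJ$ is multiplicative, so $W_u=\rho(u\otimes JuJ)$ is a unitary representation of the unitary group of $M$. Since $JuJ\Omega=u^*\Omega$,
\[
\operatorname{Re}\langle W_u\xi,\xi\rangle=\operatorname{Re}\tau(\Phi(u)u^*)=1+\operatorname{Re}\tau\big((\Phi(u)-u)u^*\big)\ge1-\varepsilon.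
\]
Let $\eta$ be the unique vector of minimal norm in the closed convex hull of the orbit $\{W_u\xi\}$. Each $W_u$ is an isometry that preserves this hull, so $W_u\eta=\eta$. The inequality passes to the hull, so $\operatorname{Re}\langle\eta,\xi\rangle\ge1-\varepsilon>0$ and $\eta\ne0$; this is the only use of $\varepsilon<1$. From $r(JuJ)\lambda(u)\eta=\eta$ we get $\lambda(u)\eta=r(Ju^*J)\eta$. The map $x\mapsto Jx^*J$ is linear and unitaries span $M$, so
\begin{equation}\label{eq:central}
\lambda(x)\eta=r(Jx^*J)\eta\qquad(x\in M).
\end{equation}

\emph{A normal trace.} Let $\psi(x)=\langle\lambda(x)\eta,\eta\rangle$, a nonzero positive functional. By \eqref{eq:central}, $\psi(x)=\langle r(Jx^*J)\eta,\eta\rangle$, so $\psi$ is normal: equation \eqref{eq:central} transfers normality from $r$ to the vector state of $\lambda$. Using \eqref{eq:central} for $y$ and for $y^*$, and the commutation of $\lambda$ and $r$,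
\[
\psi(xy)=\langle\lambda(x)r(Jy^*J)\eta,\eta\rangle=\langle\lambda(x)\eta,r(JyJ)\eta\rangle=\langle\lambda(x)\eta,\lambda(y^*)\eta\rangle=\psi(yx).
\]
So $\psi$ is a normal trace, its support $z\ne0$ is central, and $\psi$ is faithful on $N=Mz$. We do not know that $z=1$, and this is why the lemma yields only a summand.

\emph{Identification with $L^2(N,\psi)$.} Let $K_0=\overline{\lambda(M)\eta}$, and let $L_x$, $R_y$ denote left and right multiplication on $L^2(N,\psi)$ by $x,y\in N$. Since $\|\lambda(a)\eta\|^2=\psi(a^*a)=\psi((az)^*(az))$, the map $\lambda(a)\eta\mapsto az$ extends to a unitary $K_0\to L^2(N,\psi)$. We have $\lambda(x)\lambda(a)\eta=\lambda(xa)\eta$ and, by \eqref{eq:central}, $r(Jy^*J)\lambda(a)\eta=\lambda(a)r(Jy^*J)\eta=\lambda(ay)\eta$. So $K_0$ is invariant under $\lambda(M)$ and $r(M')$, and for $x,y\in N$ the unitary carries $\rho(x\otimes Jy^*J)|_{K_0}$ to $L_xR_y$. As $\rho$ is contractive, for $x_i,y_i\in N$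
\[
\Big\|\sum_iL_{x_i}R_{y_i}\Big\|\le\Big\|\sum_ix_i\otimes Jy_i^*J\Big\|_{\min}.
\]
On $L^2(N,\psi)$ the commutant of $N=\{L_x\}$ is $N'=\{R_y:y\in N\}$. The map $L_x\mapsto x$ is an injective $*$-homomorphism into $M$. The map $R_y\mapsto Jy^*J$ is an injective $*$-homomorphism into $M'$, because $y\mapsto R_y$ and $y\mapsto Jy^*J$ are both injective, linear, $*$-preserving, and order reversing for products. Hence the right side equals $\|\sum_iL_{x_i}\otimes R_{y_i}\|_{\min}$ in $N\odot N'$, and Lemma~\ref{lem:lance} shows that $N$ is injective.
\end{proof}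

\begin{proposition}\label{prop:bounded}
If $\Phi\in F(M)$ and $\|\mathrm{id}-\Phi\|<1$, then $M$ is injective.
\end{proposition}

\begin{proof}
By \eqref{eq:compress}, the hypothesis passes to $\Phi_p$ on $Mp$ for every nonzero central projection $p$. Let $f$ be central with $Mf$ finite or zero and $M(1-f)$ properly infinite or zero. If $f\ne1$, then $M(1-f)$ is injective by Lemma~\ref{lem:infinite}. Let $(z_i)$ be a maximal orthogonal family of nonzero central projections below $f$ with $Mz_i$ injective. Suppose $f'=f-\sum_iz_i\ne0$. The finite algebra $Mf'$ has a normal tracial state; its support $p\le f'$ is a nonzero central projection, and the state is faithful on $Mp$. Lemma~\ref{lem:finite} applied to $\Phi_p$ gives a nonzero central $z\le p$ with $Mz$ injective, against maximality. So $f=\sum_iz_i$, and Lemma~\ref{lem:perm}(a) applies.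
\end{proof}

Consequently, failure of $\varepsilon$-separation with $\varepsilon<1$ implies injectivity, which is the nontrivial implication behind both (Q1) and (Q2).

\section{Corners on which the map is close to the identity}\label{sec:corner}

For $1\le\varepsilon<2$ the map $\Phi$ may be far from invertible. A commutative example shows what is left of the hypothesis.

\begin{example}\label{ex:stoch}
A UCP map on $\mathbb{C}^n$ is given by a stochastic matrix $[a_{ij}]$, and
\[
\|\mathrm{id}-\Phi\|=\max_i\Big((1-a_{ii})+\sum_{j\ne i}a_{ij}\Big)=2\max_i(1-a_{ii}).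
\]
For $n=2$ and all $a_{ij}=\frac12$ the distance is $1$ and $\Phi$ has rank one. In general $\|\mathrm{id}-\Phi\|<2$ means exactly that all diagonal entries are positive. For the indicator function $p$ of a set $S$, the inequality $p\Phi(p)p\ge\delta p$ reads $\sum_{j\in S}a_{ij}\ge\delta$ for $i\in S$, and it holds for all $S$ if and only if $\min_ia_{ii}\ge\delta$. On the corner given by the point $i$, the compressed map is multiplication by $a_{ii}$, and after rescaling it is the identity.
\end{example}

In the part of $M$ that matters there are no minimal projections to compress to. The substitute is a projection $q$ on which the best constant $\delta_0$ is almost attained: then $q\Phi(q)q$ is at most about $\delta_0q$, while $r\Phi(r)r\ge\delta_0r$ for all $r\le q$. The next lemma shows that these two bounds leave no room for anything but an approximate multiple of the identity.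

\begin{lemma}\label{lem:squeeze}
Let $N$ be a von Neumann algebra, let $0<\kappa<1$, and let $\Psi\colon N\to N$ be a positive linear map with $\Psi(1)\le1$ and $r\Psi(r)r\ge(1-\kappa)r$ for all projections $r\in N$. Then $\|\mathrm{id}-\Psi\|\le8\sqrt\kappa$.
\end{lemma}

\begin{proof}
Let $r$ be a projection, $s=1-r$ and $a=\Psi(r)$, so $0\le a\le\Psi(1)\le1$. We estimate the four blocks of $a-r$ with respect to $r+s=1$. First, $0\le r-rar\le\kappa r$. Second, $a=\Psi(1)-\Psi(s)\le1-\Psi(s)$, so the hypothesis for $s$ gives $0\le sas\le s-s\Psi(s)s\le\kappa s$. Third,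
\[
\|sar\|\le\|sa^{1/2}\|\,\|a^{1/2}r\|\le\|sas\|^{1/2}\le\sqrt\kappa .
\]
The diagonal part $(rar-r)+sas$ has norm at most $\kappa$, and the off-diagonal part $sar+ras$ has norm $\|sar\|$. Hence $\|\Psi(r)-r\|\le\kappa+\sqrt\kappa\le2\sqrt\kappa$.

Let $0\le b\le1$. The function $\frac1n\sum_{k=0}^{n-1}1_{(k/n,1]}(t)=\lceil nt\rceil/n$ differs from $t$ by at most $1/n$ on $[0,1]$, so $b$ is a norm limit of averages of spectral projections. Since $\Psi$ is bounded, $\|\Psi(b)-b\|\le2\sqrt\kappa$. A contraction has the form $b_1-b_2+i(b_3-b_4)$ with $0\le b_j\le1$, by taking positive and negative parts of its real and imaginary parts. The bound follows.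
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
If $M$ is injective, then $\mathrm{id}\in F_1(M)$, and we take $\Phi=\mathrm{id}$, $\delta=1$.

Conversely, let $\Phi\in F(M)$ and $\delta>0$ be as in the statement, and suppose that $M$ is not injective. Since the argument produces injectivity only for a corner, we first remove all injective corners. Let $z$ be the sum of a maximal orthogonal family of nonzero central projections $z_i$ with $Mz_i$ injective. By Lemma~\ref{lem:perm}(a), $z\ne1$. If $0\ne q\le1-z$ had $qMq$ injective, then by Lemma~\ref{lem:perm}(b) its central support, which lies below $1-z$, could be added to the family. So $qMq$ is not injective for any nonzero projection $q\le1-z$.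

For a nonzero projection $p\le1-z$ let $m(p)$ be the minimum of the spectrum of $p\Phi(p)p$ in $pMp$, so that $p\Phi(p)p\ge m(p)p$, and let $\delta_0=\inf_pm(p)$. Then $0<\delta\le\delta_0\le\|\Phi\|$. Fix $\theta>0$ so small that $\kappa=\theta/(1+\theta)$ satisfies $8\sqrt\kappa<1$. Because $\delta_0>0$, there is $p$ with $m(p)<\delta_0(1+\theta)$. Let $q\in pMp$ be the spectral projection of $p\Phi(p)p$ for the interval $(-\infty,\delta_0(1+\theta))$; it is nonzero because this open interval meets the spectrum. Since $q\le p$ and $\Phi$ is positive,
\[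
q\Phi(q)q\le q\Phi(p)q=q\big(p\Phi(p)p\big)q\le\delta_0(1+\theta)\,q,
\]
while $r\Phi(r)r\ge\delta_0r$ for all projections $r\le q$ by the definition of $\delta_0$. Let $\Psi=(\delta_0(1+\theta))^{-1}\Phi_q$, which belongs to $F(qMq)$ by \eqref{eq:compress}. Then $\Psi(q)\le q$, and $r\Psi(r)r\ge(1+\theta)^{-1}r=(1-\kappa)r$ for all projections $r\in qMq$. By Lemma~\ref{lem:squeeze}, $\|\mathrm{id}-\Psi\|\le8\sqrt\kappa<1$, and by Proposition~\ref{prop:bounded}, $qMq$ is injective. This is a contradiction.
\end{proof}

\section{The separation properties}\label{sec:end}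

\begin{proof}[Proof of Theorem~\ref{thm:sup}]
UCP maps are contractive, so the supremum is at most $2$. It suffices to show that the supremum $\varepsilon$ over self-adjoint unitaries $x$ is not less than $2$. Suppose $\varepsilon<2$. A subnet converges point-weak$^*$ to a UCP map $\Phi\in F_1(M)$, and \eqref{eq:limit} gives $\|x-\Phi(x)\|\le\varepsilon$ for every self-adjoint unitary $x$. For a projection $p$ take $x=2p-1$. Since $\Phi(1)=1$,
\[
2\|p-\Phi(p)\|=\|(2p-1)-\Phi(2p-1)\|\le\varepsilon .
\]
Compressing by $p$ gives $p-p\Phi(p)p\le\frac\varepsilon2p$, that is, $p\Phi(p)p\ge(1-\frac\varepsilon2)p$. By Theorem~\ref{thm:crit} with $\delta=1-\frac\varepsilon2>0$, the algebra $M$ is injective, a contradiction.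
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(a) Let $\varepsilon\in(0,2)$. If $M$ is not injective, Theorem~\ref{thm:sup} provides for every net of normal finite rank UCP maps a pair $x,\omega$ of norm one with $\limsup_\lambda|\langle x-\Phi_\lambda(x),\omega\rangle|>\varepsilon$; so (iii) implies (i). A net that violates matrix $\varepsilon$-separation violates $\varepsilon$-separation (take $n=1$); so (i) implies (ii). If $M$ is injective, a $w^*$-CPAP net satisfies $\Phi_\lambda^{(n)}\to\mathrm{id}$ point-weak$^*$ for every $n$ and violates matrix $\varepsilon$-separation; so (ii) implies (iii).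

(b) Let $\varphi$ be a normal state on $M$. The map $\Phi=\varphi(\cdot)1$ is normal, of rank one and UCP, and $\|\mathrm{id}-\Phi\|_{cb}\le2$. The constant net $\Phi$ violates both properties when $\varepsilon\ge2$.
\end{proof}

\begin{remark}
In Proposition~\ref{prop:bounded} the map $\Phi$ need not be unital, and for non-unital CP contractions the constant $1$ there is sharp: $\Phi=0$ belongs to $F(M)$ and has $\|\mathrm{id}-\Phi\|=\|\mathrm{id}-\Phi\|_{cb}=1$ for every $M$. The improvement from $1$ to $2$ uses unitality, at exactly one point: the identity $(2p-1)-\Phi(2p-1)=2(p-\Phi(p))$ in the proof of Theorem~\ref{thm:sup}.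
\end{remark}

\begin{thebibliography}{9}

\bibitem{CE} Choi and Effros, 1976--77.

\bibitem{Connes} Connes, 1976.

\bibitem{EL} Effros and Lance, 1977.

\bibitem{KS} Jacek Krajczok and Adam Skalski, \emph{Separation properties for positive-definite functions on locally compact quantum groups and for associated von Neumann algebras}, arXiv:2309.10046 (2023).

\bibitem{Wassermann} Wassermann, \emph{Injective $W^*$-algebras}, 1977.

\end{thebibliography}
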